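\title{Lebesgue measure is not a Hausdorff measure\\ for the Aldous--Kendall random metric}


\begin{abstract}
The Aldous--Kendall random metric $T$ on $\mathbb R^d$ is the shortest travel time along a Poisson process of straight roads with speed limits, with intensity $\mu_d\otimes(\gamma-1)v^{-\gamma}\,dv$, where $\gamma>d\ge 2$. We show that, for every deterministic gauge function $\varphi$, almost surely Lebesgue measure $\lambda$ is not a constant multiple of the Hausdorff measure $\mathcal H^\varphi_T$. With $D=(\gamma-1)d/(\gamma-d)$, an integral test decides between two extremes: if $\int_0^1 (t^D/\varphi(t))^{\gamma-1}\,dt/t$ diverges, then almost surely $\mathcal H^\varphi_T$ vanishes on a set of full Lebesgue measure, and if it converges, then almost surely $\mathcal H_T^\varphi$ is infinite on every Borel set of positive Lebesgue measure. The reason is that the volume $X$ of the unit ball of $T$ has a polynomial tail, $P(X>m)\asymp m^{-(\gamma-1)}$, produced by a single fast road.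
\end{abstract}

\section{The question and the answer}

\subsection{The metric}
Fix $d\ge 2$ and $\gamma>d$. Let $\mathbb L$ be the space of unoriented lines in $\mathbb R^d$, and let $\mu_d$ be the non-zero, locally finite measure on $\mathbb L$ that is invariant under Euclidean isometries. It is unique up to a positive factor, and we fix any normalization; another choice only multiplies all speeds below, and hence $T$, by a constant. Let $\Pi$ be a Poisson point process on $\mathbb L\times(0,\infty)$ with intensity
\[
\mu_d(d\ell)\otimes(\gamma-1)v^{-\gamma}\,dv .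
\]
A point $(\ell,v)$ of $\Pi$ is a \emph{road} $\ell$ with \emph{speed limit} $v$. The speed limit at a point $x$ is
\[
V(x)=\sup\{v:(\ell,v)\in\Pi,\ x\in\ell\},\qquad \sup\emptyset=0 .
\]
A \emph{$\Pi$-path} is an absolutely continuous path $\xi:[0,t_\xi]\to\mathbb R^d$ with $|\dot\xi(s)|\le V(\xi(s))$ for almost every $s$, and $T(x,y)$ is the infimum of the durations $t_\xi$ over all $\Pi$-paths from $x$ to $y$. We use one known result.

\medskip
\noindent\textbf{Kendall's theorem.} \emph{Almost surely, $T$ is a metric on $\mathbb R^d$, and $(\mathbb R^d,T)$ is homeomorphic to $\mathbb R^d$ with the Euclidean metric.}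

\medskip
Throughout we write
\[
\kappa=\gamma-1>1,\qquad b=\gamma-d>0,\qquad a=\frac{\gamma-1}{\gamma-d}>1,\qquad D=ad=\frac{(\gamma-1)d}{\gamma-d}.
\]
As shown in Section~\ref{sec:scaling}, $T$ is self-similar in law: Euclidean distances of order $t^a$ correspond to $T$-distances of order $t$. If $\lambda$ denotes Lebesgue measure and $\overline B_T(x,t)$ a closed $T$-ball, then
\[
\lambda(\overline B_T(x,t))\overset d= t^D X,\qquad X:=\lambda(\overline B_T(0,1)).
\]
It is therefore natural that $D$ should be the dimension. Indeed, it is known, confirming a conjecture of Kahn, that almost surely the Hausdorff dimension of $(\mathbb R^d,T)$ is $D>d$.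

\subsection{The question}
A \emph{gauge function} is a nondecreasing $\varphi:[0,\infty)\to[0,\infty)$, right-continuous at $0$, with $\varphi(0)=0$ and $\varphi(t)>0$ for $t>0$. Its Hausdorff measure on $(\mathbb R^d,T)$ is
\[
\mathcal H^\varphi_T(A)=\lim_{\delta\to0^+}\inf\Big\{\sum_i\varphi(\mathrm{diam}_T U_i):(U_i)_{i\ge1}\text{ a countable cover of }A,\ \mathrm{diam}_TU_i\le\delta\Big\}.
\]
For the Euclidean metric, Lebesgue measure is a constant multiple of the Hausdorff measure with gauge $t^d$, so up to a constant it can be recovered from the metric alone. The following question, posed in \cite{Blanc}, asks whether the same is true for $T$: \emph{is there a deterministic gauge function $\varphi$ such that, almost surely, $\lambda=c\,\mathcal H^\varphi_T$ on Borel sets for some $c\in(0,\infty)$?} The scaling relation suggests $\varphi(t)=t^D$, or, since the volume of a ball fluctuates from scale to scale, $t^D$ with a logarithmic correction. The answer is that no correction works.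

\subsection{Results}

\begin{theorem}[Integral test]\label{thm:main}
Let $\varphi$ be a gauge function and
\[
I(\varphi)=\int_0^1\Big(\frac{t^D}{\varphi(t)}\Big)^{\gamma-1}\frac{dt}{t}.
\]
\begin{enumerate}
\item[(a)] If $I(\varphi)=\infty$, then almost surely there is a Borel set $B$ with $\lambda(\mathbb R^d\setminus B)=0$ and $\mathcal H^\varphi_T(B)=0$.
\item[(b)] If $I(\varphi)<\infty$, then almost surely $\mathcal H_T^\varphi(A)=\infty$ for every Borel set $A$ with $\lambda(A)>0$.
\end{enumerate}
\end{theorem}

No doubling or regularity of $\varphi$ is assumed.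

\begin{corollary}[Answer to the question]\label{cor:answer}
Let $\varphi$ be a gauge function. Almost surely, $\lambda=c\,\mathcal H^\varphi_T$ holds for no $c\in(0,\infty)$, random or not.
\end{corollary}

\begin{proof}
In case (a), $\lambda(B)=\infty$ but $c\,\mathcal H^\varphi_T(B)=0$. In case (b), $\lambda([0,1]^d)=1$ but $c\,\mathcal H^\varphi_T([0,1]^d)=\infty$.
\end{proof}

The probabilistic input is the exact order of the tail of $X$.

\begin{theorem}[Volume of the unit ball]\label{thm:tail}
There are $0<c_1<c_2<\infty$ with
\[
c_1m^{-(\gamma-1)}\le P(X>m)\le c_2m^{-(\gamma-1)}\qquad(m\ge1).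
\]
\end{theorem}

The next corollary excludes densities as well, and describes the local volume growth of $T$.

\begin{corollary}\label{cor:complements}
Let $\varphi$ be a gauge function.
\begin{enumerate}
\item[(i)] Almost surely there is no Borel $f:\mathbb R^d\to[0,\infty)$ with $\lambda=f\cdot\mathcal H^\varphi_T$ on Borel sets. In particular $\lambda$ is not the restriction of a multiple of $\mathcal H^\varphi_T$ to a Borel set.
\item[(ii)] Almost surely, for $\lambda$-almost every $x$,
\[
\limsup_{r\to0}\frac{\lambda(\overline B_T(x,r))}{\varphi(r)}=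
\begin{cases}0&\text{if }I(\varphi)<\infty,\\ \infty&\text{if }I(\varphi)=\infty.\end{cases}
\]
For $\varphi(t)=t^D(\log 1/t)^\beta$ near $0$, the threshold is $\beta=1/(\gamma-1)$, and the threshold itself belongs to the case $I(\varphi)=\infty$.
\end{enumerate}
\end{corollary}

For instance, for $d=2$ and $\gamma=3$ one has $D=4$ and critical gauge $t^4(\log1/t)^{1/2}$. The gauge $t^D$ itself is in case (a), and $t^s$ with $0<s<D$ is in case (b), so Theorem~\ref{thm:main}(b) contains the lower bound $D$ for the Hausdorff dimension.

\subsection{Why every gauge fails}\label{sec:why}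
Fix $x$ and put $h_n=2^{nD}\varphi(2^{-n})$ and $X_n=2^{nD}\lambda(\overline B_T(x,2^{-n}))$, so that $\lambda(\overline B_T(x,2^{-n}))/\varphi(2^{-n})=X_n/h_n$. All $X_n$ have the law of $X$. For $\lambda$ to be comparable with $\mathcal H^\varphi_T$ one would like $\limsup_n X_n/h_n$ to be positive and finite. Pretend for a moment that the $X_n$ are independent with the pure power tail suggested by Theorem~\ref{thm:tail}, that is, replace them by independent $Y_n$ with $P(Y_n>m)=\min(1,m^{-\kappa})$ for $m>0$. For every $M>0$,
\[
\sum_nP(Y_n>Mh_n)=\sum_n\min\big(1,M^{-\kappa}h_n^{-\kappa}\big),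
\]
and whether this is finite does not depend on $M$: it is finite if and only if $\sum_nh_n^{-\kappa}<\infty$. By the two Borel--Cantelli lemmas, almost surely $\limsup_nY_n/h_n$ is $0$ if $\sum h_n^{-\kappa}<\infty$ and $\infty$ otherwise. No normalization captures the fluctuations. (With $P(Y_n>m)=e^{-m}$, in contrast, $h_n=\log n$ gives $\limsup_n Y_n/h_n=1$.) The condition $\sum h_n^{-\kappa}<\infty$ is exactly $I(\varphi)<\infty$, see \eqref{eq:series}.

The power tail has a simple cause. With probability of order $u^{-\kappa}$ a road of speed at least $u$ passes at distance $O(1)$ from the origin. One can join it, drive on it for a fixed time, and leave it in any direction, so the unit ball contains a good part of a tube of width of order $1$ and length of order $u$, hence volume of order $u$. This gives the lower bound in Theorem~\ref{thm:tail} (Section~\ref{sec:lower}). The harder upper bound says that there is no cheaper way to be large (Sections~\ref{sec:layers}--\ref{sec:bigroad}). It yields case (b) by Borel--Cantelli and the mass distribution principle (Section~\ref{sec:b}).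

For case (a) we do not deduce a covering from densities, since $\varphi$ need not be doubling; we use the same tubes, at all scales, as covering sets. At time scale $2^{-n}$ the typical length is $r_n=2^{-na}$ and the typical speed is $2^nr_n$. A road faster than this by a factor $u\ge1$ carries tubes of width of order $r_n$, length of order $ur_n$ and $T$-diameter at most $2^{-n}$. Such a tube has volume of order $ur_n^d$ and costs $\varphi(2^{-n})=h_nr_n^d$, so the price per unit of volume is of order $h_n/u$. With $u=h_n/\varepsilon$ this price is of order $\varepsilon$, and such tubes cover a proportion of space of order $u^{-\kappa}=(\varepsilon/h_n)^{\kappa}$. If $\sum h_n^{-\kappa}=\infty$, we can use finitely many scales whose proportions have a large sum $W$. The cost is of order $\varepsilon W$, and near-independence of the scales leaves only a proportion of about $e^{-cW}$ uncovered. Taking first $W$ large and then $\varepsilon$ small gives almost everything at almost no cost (Section~\ref{sec:a}).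

\section{Preliminaries}

We write $\overline B(x,r)$ for closed Euclidean balls. ``Almost surely'' means outside a null set of the completed probability space.

\subsection{Lines, and continuity of $T$}
The measure $\mu_d$ is given explicitly by
\[
\mu_d(\cdot)=\mathrm{const}\int_{S^{d-1}}\int_{u^\perp}\mathbf 1\{y+\mathbb Ru\in\cdot\}\,dy\,du .
\]
Hence the image of $\mu_d$ under $\ell\mapsto r^{-1}\ell$ is $r^{d-1}\mu_d$, and with $\omega:=\mu_d(\ell\text{ hits }\overline B(0,1))$,
\begin{equation}\label{eq:lines}
\mu_d(\ell\text{ hits }\overline B(x,r))=\omega r^{d-1}.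
\end{equation}
Since $(\gamma-1)v^{-\gamma}dv$ gives mass $v_0^{-\kappa}$ to $[v_0,\infty)$, almost surely, for every $v_0>0$ and every bounded set, only finitely many roads of speed at least $v_0$ hit this set.

\begin{lemma}\label{lem:cont}
Almost surely, $T$ induces the Euclidean topology, and $T$ is continuous on $\mathbb R^d\times\mathbb R^d$.
\end{lemma}

\begin{proof}
Given $x$, let $v^*<\infty$ be the maximum of $1$ and of the speeds of the roads hitting $\overline B(x,1)$. A path from $x$ to $y$ covers a distance at least $\min(1,|x-y|)$ before leaving $\overline B(x,1)$ or reaching $y$, at speed at most $v^*$. So $T(x,y)\ge\min(1,|x-y|)/v^*$, and the identity $(\mathbb R^d,T)\to(\mathbb R^d,|\cdot|)$ is continuous. Compose it with a homeomorphism $g:\mathbb R^d\to(\mathbb R^d,T)$ given by Kendall's theorem: the result is a continuous injection of $\mathbb R^d$ into $\mathbb R^d$, which is open by invariance of domain. Hence the identity is open, and it is a homeomorphism. Continuity of $T$ follows from $|T(x,y)-T(x',y')|\le T(x,x')+T(y,y')$.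
\end{proof}

\subsection{A closedness lemma, and measurability}
All measurability questions below reduce to the following lemma, in which a minimal speed $e$ is allowed everywhere.

\begin{lemma}\label{lem:closed}
Let $e,r>0$ and $n\ge0$. For roads $(\ell_i,v_i)_{i\le n}$ put $W(x)=\max(e,\max\{v_i:x\in\ell_i\})$, where $\max\emptyset=0$. The set of all $(x,y,t,(\ell_i,v_i)_{i\le n})$ with $t\ge0$ for which there is an absolutely continuous path in $\overline B(0,r)$ from $x$ to $y$, of duration at most $t$ and with $|\dot\xi|\le W(\xi)$ almost everywhere, is closed in $\mathbb R^d\times\mathbb R^d\times[0,\infty)\times(\mathbb L\times(0,\infty))^n$.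
\end{lemma}

\begin{proof}
Let $(x_j,y_j,t_j,(\ell_i^j,v_i^j)_i)$ belong to the set and converge to $(x,y,t,(\ell_i,v_i)_i)$. Let $W_j$ and $W$ be the associated functions, and $\xi_j$ the paths, extended to $[0,\infty)$ by resting at $y_j$. The $v_i^j$ are bounded, so the $\xi_j$ are equi-Lipschitz, and along a subsequence they converge locally uniformly to a Lipschitz path $\xi$ in $\overline B(0,r)$ with $\xi(0)=x$ and $\xi(t)=\lim\xi_j(t_j)=y$.

If $x_j'\to x'$ and $x'\notin\ell_i$, then $x_j'\notin\ell_i^j$ for large $j$; hence $\limsup_jW_j(x'_j)\le W(x')$. Consequently, for $s\ge0$ and $\delta>0$ there are $\eta>0$ and $j_0$ such that $W_j(\xi_j(s'))\le W(\xi(s))+\delta$ whenever $s'\ge0$, $|s'-s|<\eta$ and $j\ge j_0$ in the subsequence; otherwise there would be times $s'_j\to s$ violating the inequality for infinitely many $j$, while $\xi_j(s_j')\to\xi(s)$. So on $\{s'\ge0:|s'-s|<\eta\}$ the paths $\xi_j$ with $j\ge j_0$, and then $\xi$, are $(W(\xi(s))+\delta)$-Lipschitz. Since $\delta$ is arbitrary, $|\dot\xi(s)|\le W(\xi(s))$ wherever $\dot\xi(s)$ exists. The restriction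 of $\xi$ to $[0,t]$ is the required path.
\end{proof}

\begin{lemma}\label{lem:meas}
$T(x,y)$ is jointly measurable in $(\Pi,x,y)$.
\end{lemma}

\begin{proof}
Let $T_r$ be the infimum of durations over $\Pi$-paths in $\overline B(0,r)$, and $T_{r,e}$ the same with $V$ replaced by $\max(e,V)$. Inside $\overline B(0,r)$, $\max(e,V)$ involves only the finitely many roads of speed at least $e$ hitting $\overline B(0,r)$. By Lemma~\ref{lem:closed}, applied on the event that there are exactly $n$ of them, $T_{r,e}(x,y)$ is jointly measurable, and the infimum is attained when finite.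

As $e\downarrow0$, $T_{r,e}\uparrow T_r$. Indeed $T_{r,e}\le T_r$, and $T_{r,e}$ is nonincreasing in $e$. Suppose $\lim_{e\downarrow0}T_{r,e}(x,y)=t<\infty$, and take optimal paths $\xi_j$ for $e_j\downarrow0$ with $e_j\le1$. Their speeds are bounded by the maximum of $1$ and of the speeds of the roads hitting $\overline B(0,r)$, so they are equi-Lipschitz; let $\xi$ be a subsequential limit. For each fixed $e>0$ and all large $j$ we have $|\dot\xi_j|\le\max(e,V(\xi_j))$ almost everywhere, so by the proof of Lemma~\ref{lem:closed} with constant sequences of roads, $\xi$ has duration at most $t$ and $|\dot\xi|\le\max(e,V(\xi))$ almost everywhere. This holds for every rational $e>0$, so $\xi$ is a $\Pi$-path and $T_r(x,y)\le t$.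

Hence $T_r=\lim_jT_{r,1/j}$ is jointly measurable. Finally $T=\inf_{r\in\mathbb N}T_r$, since paths have compact image.
\end{proof}

In particular $\lambda(\overline B_T(x,t))=\int\mathbf 1\{T(x,y)\le t\}\,dy$ is measurable in $(\Pi,x)$, by Tonelli.

\subsection{Scaling}\label{sec:scaling}
The law of $T$ is translation invariant. Let $r>0$. Since $1-1/a=(d-1)/\kappa$, the map $(\ell,v)\mapsto(r^{-1}\ell,\,r^{-(1-1/a)}v)$ multiplies the intensity of $\Pi$ by $r^{d-1}\,r^{-(1-1/a)\kappa}=1$. So the image $\Pi'$ of $\Pi$ has the law of $\Pi$. Its speed-limit function is $V'(x)=r^{-(1-1/a)}V(rx)$, and $\xi$ is a $\Pi$-path if and only if $t\mapsto r^{-1}\xi(r^{1/a}t)$ is a $\Pi'$-path. Hence $T[\Pi'](x,y)=r^{-1/a}T[\Pi](rx,ry)$, and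
\begin{equation}\label{eq:scaling}
\big(T(rx,ry)\big)_{x,y}\overset d=\big(r^{1/a}T(x,y)\big)_{x,y}.
\end{equation}
With $r=t^a$ this gives, for each $t>0$ and $x\in\mathbb R^d$,
\begin{equation}\label{eq:volume}
\lambda(\overline B_T(x,t))\overset d=t^DX,\qquad X=\lambda(\overline B_T(0,1)),
\end{equation}
and likewise for open balls.

\subsection{The integral as a series}
Recall $h_n=2^{nD}\varphi(2^{-n})$. For $t\in[2^{-n-1},2^{-n}]$, monotonicity of $\varphi$ gives $2^{-D}/h_n\le t^D/\varphi(t)\le2^D/h_{n+1}$. Therefore
\begin{equation}\label{eq:series}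
I(\varphi)<\infty\iff\sum_nh_n^{-\kappa}<\infty .
\end{equation}

\subsection{Two independent halves, and tubes}\label{sec:halves}
To exploit a fast road one must first reach it, along slower roads. To make the presence of the fast road independent of this access, we toss an independent fair coin for each road and write $\Pi=\Pi_1\sqcup\Pi_2$, where $\Pi_1$ and $\Pi_2$ are independent Poisson processes, each with half the intensity. Fast roads are taken from $\Pi_1$ and access to them from $\Pi_2$. Let $T_2$ be the connection time for $\Pi_2$. Every $\Pi_2$-path is a $\Pi$-path, so $T\le T_2$; and all of the above applies to $T_2$, since halving the intensity is a change of normalization of $\mu_d$.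

Let $\eta\in(0,1)$. As $T_2$ is continuous and $T_2(0,0)=0$, there is $\rho=\rho(\eta)\in(0,1]$ with $P(\sup_{|w|\le\rho}T_2(0,w)\le\frac38)\ge1-\eta$. By \eqref{eq:scaling} and translation invariance, for all $x$ and $t>0$ the \emph{access event}
\begin{equation}\label{eq:access}
G_t(x)=\big\{T_2(x,w)\le\tfrac38t\text{ for all }|w-x|\le\rho t^a\big\}\quad\text{satisfies}\quad P(G_t(x))\ge1-\eta .
\end{equation}
By continuity of $T_2$, $w$ may be restricted to the points $x+q$ with $q$ rational and $|q|\le\rho t^a$, so $G_t(x)$ is measurable jointly in $x$ and the randomness.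

Driving along a segment $S$ of length at most $vt/4$ on a road of speed $v$ takes time at most $t/4$. Since $\frac38+\frac14+\frac38=1$, we have the following tube estimate: if $(\ell,v)\in\Pi$, if $S\subset\ell$ is a segment of length at most $vt/4$, and if each of $x,x'$ is at $T$-distance at most $\frac38t$ from some point of $S$, then
\begin{equation}\label{eq:tube}
T(x,x')\le t .
\end{equation}

\section{The volume of the unit ball}\label{sec:volume}

This section proves Theorem~\ref{thm:tail}. From now on, $C$ denotes positive finite constants that may change from line to line and depend only on $d$, $\gamma$, $\mu_d$ and on exponents such as $p,q$.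

\subsection{Lower bound: one fast road}\label{sec:lower}
This is the simplest instance of the tube construction, at a single scale. Use Section~\ref{sec:halves} with $\eta=1/8$, $\rho=\rho(1/8)$, $t=1$, and write $G(x)=G_1(x)$. Let $u\ge1$. By \eqref{eq:lines}, with probability $1-\exp(-\frac12\omega\rho^{d-1}u^{-\kappa})\ge cu^{-\kappa}$ there is $(\ell,v)\in\Pi_1$ with $v\ge u$ and $\ell$ hitting $\overline B(0,\rho)$, where $c>0$ does not depend on $u$. On this event choose the fastest such road. Let $y$ be the point of $\ell$ closest to $0$, let $S\subset\ell$ be a segment of length $u/4$ starting at $y$ (in the direction whose first non-zero coordinate is positive, say), and let $\tau=\{x:\mathrm{dist}(x,S)\le\rho\}$. Then $\lambda(\tau)\ge c'u$, where $c'$ is $\rho^{d-1}/4$ times the volume of the unit ball of $\mathbb R^{d-1}$.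

Suppose $G(0)$ holds. Then $T(0,y)\le T_2(0,y)\le\frac38$ because $|y|\le\rho$. If $x\in\tau$ and $G(x)$ holds, then some $w\in S$ has $|w-x|\le\rho$, so $T(x,w)\le T_2(x,w)\le\frac38$. By \eqref{eq:tube}, $T(0,x)\le1$. Hence, if $G(0)$ holds, $X\ge\lambda\{x\in\tau:G(x)\text{ holds}\}$.

Condition on $\Pi_1$, which determines $\tau$ and is independent of all $G(x)$. The conditional probability that $G(0)$ fails is at most $\frac18$. The conditional expectation of $\lambda\{x\in\tau:G(x)\text{ fails}\}$ is at most $\lambda(\tau)/8$, so by Markov's inequality this volume exceeds $\lambda(\tau)/2$ with conditional probability at most $\frac14$. With conditional probability at least $1-\frac18-\frac14=\frac58$ we therefore have $X\ge\frac12\lambda(\tau)\ge\frac12c'u$, and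
\[
P(X\ge\tfrac12c'u)\ge\tfrac58c\,u^{-\kappa}\qquad(u\ge1).
\]
Given $m\ge1$, take $u=\max(1,4m/c')$. Then $\frac12c'u\ge2m>m$ and $u\le(1+4/c')m$, so $P(X>m)\ge c_1m^{-\kappa}$.

\subsection{Layers and cells}\label{sec:layers}
For the upper bound we must exclude conspiracies of several roads. The plan is to let roads in by increasing speed. If only speeds below $2^k$ are allowed, the reachable set has at most of order $2^k$ unit cells, in the sense of all moments; so a volume larger than $m$ should require touching a road of speed about $m$. That such a road is touched should have probability of order $m^{-\kappa}$.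

\paragraph{Layers.} A road is in \emph{layer} $k\ge0$ if its speed is in $[2^k,2^{k+1})$. The layers are independent Poisson processes, and the speed measure restricted to layer $k$ has mass at most $2^{-k\kappa}$. Let $V^{(k)}(x)$ be the maximum of $1$ and of the speeds in $[1,2^k)$ of roads through $x$. Thus speed $1$ is allowed everywhere, which removes the slow roads from the discussion, and roads of layers $0,\dots,k-1$ may be used. A \emph{$k$-path} is an absolutely continuous path with $|\dot\xi|\le V^{(k)}(\xi)$ almost everywhere, and $R_k(A)$ is the set of points reachable from points of $A$ by $k$-paths of duration at most $1$. We write $R_k(x)=R_k(\{x\})$ and $R_\infty=\bigcup_kR_k$. The set $R_k(A)$ depends only on layers below $k$, is contained in the closed $2^k$-neighborhood of $A$, is nondecreasing in $k$, equals $\bigcup_{x\in A}R_k(x)$, and $y\in R_k(x)$ if and only if $x\in R_k(y)$, by time reversal.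

A $\Pi$-path has compact image and so meets only finitely many roads of speed at least $1$. It is therefore a $k$-path for some $k$, and
\begin{equation}\label{eq:Rinfty}
\{x:T(0,x)<1\}\subset R_\infty(0).
\end{equation}

\paragraph{First and last visits.} Let $\xi$ be a $(k+1)$-path of duration at most $1$ from $x$. The set of times at which $\xi$ is on a layer-$k$ road is closed, since $\xi$ stays in $\overline B(x,2^{k+1})$, which is hit by finitely many such roads. If it is empty, $\xi$ is a $k$-path. Otherwise:
\begin{itemize}
\item up to the first such time $\xi$ is a $k$-path, so some layer-$k$ road meets $R_k(x)$;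
\item after the last such time $\xi$ is a $k$-path, so its endpoint is in $R_k(\ell\cap\overline B(x,2^{k+1}))$ for some layer-$k$ road $\ell$.
\end{itemize}

\paragraph{Cells.} For $z\in\mathbb Z^d$ let $c_z=z+[0,1]^d$. Write $z\sim_kz'$ if $c_{z'}\cap R_k(c_z)\ne\emptyset$, a symmetric relation, and
\[
N_k=\#\{z:0\sim_kz\}\in[1,C2^{kd}],\qquad N_\infty=\sup_kN_k=\#\{z:c_z\cap R_\infty(c_0)\ne\emptyset\}.
\]
For a segment $S$, possibly reduced to a point, let $S^+=\{x:\mathrm{dist}(x,S)\le\sqrt d\}$ and
\[
M_k(S)=\#\{z:c_z\cap R_k(S^+)\ne\emptyset\},\qquad \|M_k\|_p=\sup\big\{\|M_k(S)\|_{L^p}:S\text{ of length at most }2^k\big\}.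
\]
Since $c_0\subset\{0\}^+$, we have $N_k\le M_k(\{0\})$. Let $A_k$ be the event that some layer-$k$ road meets $R_k(c_0)$.

\paragraph{Measurability.} A $k$-path of duration at most $1$ starting in $\overline B(0,r_0)$ stays in $\overline B(0,r_0+2^k)$ and involves only the finitely many roads with speed in $[1,2^k)$ hitting that ball. On the event that there are $n$ of them, Lemma~\ref{lem:closed} with $e=1$ and $t=1$ shows that $y\in R_k(x)$ is a closed relation between $x$, $y$ and these roads. Conditions such as $c_{z'}\cap R_k(c_z)\ne\emptyset$, $c_z\cap R_k(S^+)\ne\emptyset$ or $\ell\cap R_k(c_0)\ne\emptyset$ arise by projecting closed sets along variables $x,y$ that range over compact sets. They are closed conditions on the roads together with $S$, respectively $\ell$, so all quantities below are measurable, jointly in auxiliary segments and lines.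

\subsection{All moments at scale $2^k$}
A ball of radius $2^k$ meets of order $2^{kd}$ cells. The next lemma says that with speeds below $2^k$ only of order $2^k$ of them are reached, even from a whole segment of length $2^k$. Allowing such segments lets the induction close: a path that uses a layer-$k$ road leaves it from a segment of length of order $2^k$.

\begin{lemma}\label{lem:A}
For every $p\ge1$ there is $C_p$ with $\|M_k\|_p\le C_p2^k$ for all $k\ge0$.
\end{lemma}

\begin{proof}
For $S$ of length at most $1$, $R_0(S^+)$ is the closed $1$-neighborhood of $S^+$, so $M_0(S)$ is bounded by a constant. Now let $S$ have length at most $2^{k+1}$, and write $S=S_1\cup S_2$ with lengths at most $2^k$; then $S^+=S_1^+\cup S_2^+$. Let $\beta$ be the closed ball of radius $(3+\sqrt d)2^k\ge2^k+\sqrt d+2^{k+1}$ about the midpoint of $S$. A $(k+1)$-path of duration at most $1$ from $S^+$ stays in $\beta$. By the last-visit remark,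
\[
R_{k+1}(S^+)\subset R_k(S_1^+)\cup R_k(S_2^+)\cup\bigcup_\ell R_k(\ell\cap\beta),
\]
where $\ell$ runs over the layer-$k$ roads hitting $\beta$. Let $J$ be the number of these roads. By \eqref{eq:lines} it is Poisson with mean
\[
\theta_k\le\omega\big((3+\sqrt d)2^k\big)^{d-1}2^{-k\kappa}=C_02^{-kb},
\]
because $\kappa-(d-1)=b$. Cut each $\ell\cap\beta$ into at most $L=\lceil2(3+\sqrt d)\rceil$ segments of length at most $2^k$. Then $M_{k+1}(S)$ is at most the sum of $M_k(S_1)$, $M_k(S_2)$ and the values of $M_k$ at no more than $LJ$ further segments. These segments are determined by layer $k$, which is independent of the lower layers, on which $M_k$ depends. Minkowski's inequality, conditionally on layer $k$, bounds the conditional $L^p$-norm of $M_{k+1}(S)$ by $(2+LJ)\|M_k\|_p$. Hence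
\[
\|M_{k+1}\|_p\le(2+L\|J\|_p)\|M_k\|_p .
\]
Since $\theta_k\le C_0$, we have $EJ^p\le\theta_k\sum_{j\ge1}j^pC_0^{j-1}/j!$, so $\|J\|_p\le C2^{-kb/p}$. The claim follows, since $\prod_k(1+C2^{-kb/p})<\infty$.
\end{proof}

The hypothesis $\gamma>d$ enters here: the expected number of layer-$k$ roads in a ball of radius of order $2^k$ is bounded by a constant times $2^{-kb}$, and the summability of the corrections requires $b>0$.

\subsection{Bounded moments}
Off $A_k$, the first-visit remark gives $R_{k+1}(c_0)=R_k(c_0)$, hence $N_{k+1}=N_k$. The probability of $A_k$ is at most the expected number of layer-$k$ roads meeting $R_k(c_0)$, which is contained in the union of $N_k$ cells. By independence of layers, with $C_1=\mu_d(\ell\text{ hits }c_0)$,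
\begin{equation}\label{eq:Ak}
P(A_k)\le2^{-k\kappa}E\,\mu_d\big(\ell\text{ meets }R_k(c_0)\big)\le C_12^{-k\kappa}EN_k .
\end{equation}
Lemma~\ref{lem:A} alone would give $EN_k\le C2^k$, and the resulting bound for $P(A_k)$ would be one power of $2^k$ too large. But a reachable set of size $2^k$ is itself rare, and \eqref{eq:Ak} can be used to improve itself.

\begin{lemma}\label{lem:B}
For every $p\in(1,\kappa)$, $\sup_kEN_k^p<\infty$.
\end{lemma}

\begin{proof}
Choose $r>1$ with $\kappa(1-1/r)>p$. Since $N_k\ge1$, we have $(EN_k)^{1-1/r}\le EN_k\le EN_k^p$, so \eqref{eq:Ak} gives $P(A_k)^{1-1/r}\le C2^{-k\kappa(1-1/r)}EN_k^p$. As $N_{k+1}=N_k$ off $A_k$ and $N_{k+1}\le M_{k+1}(\{0\})$, H\"older's inequality and Lemma~\ref{lem:A} give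
\begin{align*}
EN_{k+1}^p&\le EN_k^p+E\big[\mathbf 1_{A_k}M_{k+1}(\{0\})^p\big]
\le EN_k^p+P(A_k)^{1-1/r}\,\|M_{k+1}\|_{pr}^p\\
&\le EN_k^p\big(1+C2^{-k(\kappa(1-1/r)-p)}\big).
\end{align*}
The product of these factors converges, and $N_0$ is a constant.
\end{proof}

The interval $(1,\kappa)$ is non-empty because $\gamma>2$.

\subsection{One big road}\label{sec:bigroad}
By \eqref{eq:Ak} and Lemma~\ref{lem:B}, $P(A_k)\le C2^{-k\kappa}$. It remains to show that touching a road of layer $k$ with $2^k\ll m$ is unlikely to produce more than $m$ cells. H\"older's inequality for $\mathbf 1_{A_k}$, as in the previous proof, would lose a small power of $m$ and leave a gap between the two halves of Theorem~\ref{thm:main}. Instead we insert the road explicitly with the \emph{Mecke formula}: for a Poisson process $\Pi$ with intensity $\nu$ and measurable $F\ge0$,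
\[
E\sum_{\zeta\in\Pi}F(\zeta,\Pi)=\int EF(\zeta,\Pi+\delta_\zeta)\,\nu(d\zeta).
\]

\begin{proposition}\label{prop:C}
$P(N_\infty>m)\le Cm^{-\kappa}$ for $m\ge1$.
\end{proposition}

\begin{proof}
\emph{Step 1: which layer is responsible.} By enlarging $C$ we may assume $m\ge N_0$. Let $2^K\le m<2^{K+1}$. If no $A_k$ with $k\ge K$ occurs, then $N_\infty=N_K$. If moreover $N_K>m\ge N_0$, then some $A_k$ with $k<K$ occurs, and for the largest such $k$ we have $N_{k+1}=N_K>m$. Hence, by \eqref{eq:Ak} and Lemma~\ref{lem:B},
\begin{align}
P(N_\infty>m)&\le\sum_{k\ge K}P(A_k)+\sum_{k<K}P(A_k,\,N_{k+1}>m)\notag\\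
&\le Cm^{-\kappa}+\sum_{k<K}P(A_k,\,N_{k+1}>m).\label{eq:split}
\end{align}

\emph{Step 2: inserting the road.} Fix $k<K$. Bounding $\mathbf 1_{A_k}$ by the number of layer-$k$ roads meeting $R_k(c_0)$ and using the Mecke formula,
\[
P(A_k,N_{k+1}>m)\le\int\mu_d(d\ell)\int_{2^k}^{2^{k+1}}(\gamma-1)v^{-\gamma}dv\;P\big(\ell\cap R_k(c_0)\ne\emptyset,\;N_{k+1}[\Pi+\delta_{(\ell,v)}]>m\big).
\]
Here $R_k$ is computed with $\Pi$: the added road is in layer $k$ and does not affect it. A $(k+1)$-path of $\Pi+\delta_{(\ell,v)}$ of duration at most $1$ from a point of $c_0$ either avoids $\ell$, and is a $(k+1)$-path of $\Pi$, or is one after its last visit to $\ell$. So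
\[
N_{k+1}[\Pi+\delta_{(\ell,v)}]\le M_{k+1}(\{0\})+Y(\ell),
\]
where $Y(\ell)$ is the number of cells meeting $R_{k+1}(\ell\cap\overline B(0,\sqrt d+2^{k+1}))$, and everything on the right is computed with $\Pi$. If the sum exceeds $m$, one of its terms exceeds $m/2$. Moreover
\[
\mathbf 1\{\ell\cap R_k(c_0)\ne\emptyset\}\le\sum_z\mathbf 1\{0\sim_kz\}\mathbf 1\{\ell\cap c_z\ne\emptyset\}.
\]
The integral over $v$ contributes a factor of at most $2^{-k\kappa}$, so $P(A_k,N_{k+1}>m)\le2^{-k\kappa}(\mathrm I+\mathrm{II})$ with
\begin{align*}
\mathrm I&=\sum_z\int_{\ell\cap c_z\ne\emptyset}\mu_d(d\ell)\,P\big(0\sim_kz,\,M_{k+1}(\{0\})>\tfrac m2\big)=C_1E\big[N_k\mathbf 1\{M_{k+1}(\{0\})>\tfrac m2\}\big],\\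
\mathrm{II}&=\sum_z\int_{\ell\cap c_z\ne\emptyset}\mu_d(d\ell)\,P\big(0\sim_kz,\,Y(\ell)>\tfrac m2\big).
\end{align*}

\emph{Step 3: translating $\mathrm{II}$.} In $\mathrm{II}$ the range of $\ell$ depends on $z$, so the sum over $z$ cannot be performed at once. Translate the term with index $z$ by $-z$, using the invariance of $\mu_d$ and of the law of $\Pi$. It becomes
\[
\int_{\ell\cap c_0\ne\emptyset}\mu_d(d\ell)\,P\big(-z\sim_k0,\,Y_z(\ell)>\tfrac m2\big),
\]
where $Y_z(\ell)$ counts the cells meeting $R_{k+1}(\ell\cap\overline B(-z,\sqrt d+2^{k+1}))$. If $-z\sim_k0$, then $|z|\le2\sqrt d+2^k$, so $Y_z(\ell)\le Y^*(\ell)$, the number of cells meeting $R_{k+1}(\ell\cap\overline B(0,3\sqrt d+3\cdot2^k))$. Since $Y^*(\ell)$ does not depend on $z$, and since $\#\{z:-z\sim_k0\}=N_k$ by symmetry of $\sim_k$,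
\[
\mathrm{II}\le\int_{\ell\cap c_0\ne\emptyset}\mu_d(d\ell)\,E\big[N_k\mathbf 1\{Y^*(\ell)>\tfrac m2\}\big].
\]

\emph{Step 4: conclusion.} The segment $\ell\cap\overline B(0,3\sqrt d+3\cdot2^k)$ is a union of at most $C$ segments of length at most $2^{k+1}$. By Lemma~\ref{lem:A}, $\|Y^*(\ell)\|_q\le C_q2^k$ for every $q\ge1$, and likewise $\|M_{k+1}(\{0\})\|_q\le C_q2^k$. Fix $p\in(1,\kappa)$ and $q$ with $q(1-1/p)=\kappa+1$; then $q>1$. By H\"older and Markov,
\[
E\big[N_k\mathbf 1\{Y^*(\ell)>\tfrac m2\}\big]\le\|N_k\|_p\,P\big(Y^*(\ell)>\tfrac m2\big)^{1-1/p}\le C\|N_k\|_p\Big(\frac{2^k}m\Big)^{\kappa+1},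
\]
and the same holds with $M_{k+1}(\{0\})$ in place of $Y^*(\ell)$. With Lemma~\ref{lem:B}, $\mathrm I+\mathrm{II}\le C(2^k/m)^{\kappa+1}$, so
\[
P(A_k,N_{k+1}>m)\le C2^{-k\kappa}\Big(\frac{2^k}m\Big)^{\kappa+1}=C2^km^{-\kappa-1}.
\]
Summing over $k<K$ gives at most $C2^Km^{-\kappa-1}\le Cm^{-\kappa}$. Insert this in \eqref{eq:split}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tail}]
The lower bound was proved in Section~\ref{sec:lower}. By \eqref{eq:Rinfty}, $\lambda\{T(0,\cdot)<1\}\le N_\infty$, as cells have unit volume. Moreover $X\le\lambda\{T(0,\cdot)<2\}\overset d=2^D\lambda\{T(0,\cdot)<1\}$ by scaling. With Proposition~\ref{prop:C}, and since probabilities are at most $1$,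
\begin{equation}\label{eq:tail}
P(X>m)\le Cm^{-\kappa}\qquad(m>0).
\end{equation}
The two constants can be made distinct by enlarging the upper one.
\end{proof}

\section{The convergent case}\label{sec:b}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
By \eqref{eq:series}, $\sum_nh_n^{-\kappa}<\infty$. Let $\varepsilon>0$. By \eqref{eq:volume} and \eqref{eq:tail}, for each $x$,
\[
\sum_nP\big(\lambda(\overline B_T(x,2^{-n}))>\varepsilon\varphi(2^{-n-1})\big)=\sum_nP\big(X>\varepsilon2^{-D}h_{n+1}\big)\le C\varepsilon^{-\kappa}\sum_nh_{n+1}^{-\kappa}<\infty .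
\]
By Borel--Cantelli and Fubini, almost surely, for $\lambda$-almost every $x$ and all rational $\varepsilon>0$,
\[
\lambda(\overline B_T(x,2^{-n}))\le\varepsilon\varphi(2^{-n-1})\quad\text{for all large }n.
\]
(The shift by one in $n$ replaces a doubling assumption on $\varphi$: it costs only the constant $2^{-D}$.) Work on this event, intersected with the event that $T$ is a continuous metric.

Let $A$ be Borel with $\lambda(A)>0$, let $\varepsilon>0$ be rational, and let
\[
A^{(k)}=\{x\in A:\lambda(\overline B_T(x,2^{-n}))\le\varepsilon\varphi(2^{-n-1})\text{ for all }n\ge k\}.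
\]
This is a Borel set, since $\{(x,y):T(x,y)\le2^{-n}\}$ is closed, and $\lambda(A^{(k)})\uparrow\lambda(A)$. For $x\in A^{(k)}$ and $r\in(2^{-n-1},2^{-n}]$ with $n\ge k$,
\begin{equation}\label{eq:density}
\lambda(\overline B_T(x,r))\le\varepsilon\varphi(2^{-n-1})\le\varepsilon\varphi(r).
\end{equation}

Let $(U_i)$ cover $A^{(k)}$ with $\mathrm{diam}_TU_i\le2^{-k}$. Discard the $U_i$ that do not meet $A^{(k)}$, and pick $x_i\in U_i\cap A^{(k)}$ for the others. Then $U_i\subset\overline B_T(x_i,\mathrm{diam}_TU_i)$, and this ball has $\lambda$-measure at most $\varepsilon\varphi(\mathrm{diam}_TU_i)$, by \eqref{eq:density}, or because it is a single point if the diameter is $0$. Hence $\lambda(A^{(k)})\le\varepsilon\sum_i\varphi(\mathrm{diam}_TU_i)$, so $\mathcal H^\varphi_T(A)\ge\mathcal H^\varphi_T(A^{(k)})\ge\lambda(A^{(k)})/\varepsilon$. Let $k\to\infty$ and then $\varepsilon\to0$ to get $\mathcal H^\varphi_T(A)=\infty$.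
\end{proof}

\section{The divergent case}\label{sec:a}

In this section $I(\varphi)=\infty$, that is, $\sum_nh_n^{-\kappa}=\infty$ by \eqref{eq:series}, and $\Pi=\Pi_1\sqcup\Pi_2$ as in Section~\ref{sec:halves}. It suffices to prove Theorem~\ref{thm:main}(a) almost surely on the space enlarged by the coins. Indeed, let an event of probability $1$ of the enlarged space be contained in the event that a suitable $B$ exists. Then for almost every configuration $\Pi$ this event has conditional probability $1$ given $\Pi$, and for each such configuration $B$ exists, since its existence does not depend on the coins.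

Put
\[
r_n=2^{-na},\qquad\sigma_n=2^nr_n=2^{-n(a-1)},\qquad\text{so that }\ \sigma_n^\kappa=r_n^{d-1},
\]
because $(a-1)\kappa=(d-1)a$. Let $Q=[0,1]^d$ and $Q^1=\{x:\mathrm{dist}(x,Q)\le1\}$, a convex set of diameter at most $2+\sqrt d$.

\subsection{Tubes at one scale}
Let $\eta\in(0,1)$, let $\rho=\rho(\eta)$ be as in Section~\ref{sec:halves}, and let $\mathcal G_n(x)=G_{2^{-n}}(x)$ be the access event \eqref{eq:access} with $t=2^{-n}$:
\[
\mathcal G_n(x)=\{T_2(x,w)\le\tfrac382^{-n}\text{ for all }|w-x|\le\rho r_n\},\qquad P(\mathcal G_n(x))\ge1-\eta .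
\]
Let $u_n\ge1$ be numbers to be chosen. Let $F_n(x)$ be the event that there is $(\ell,v)\in\Pi_1$ with $v\ge u_n\sigma_n$ and $\ell$ hitting $\overline B(x,\rho r_n)$ but not $\overline B(x,\rho r_{n+1})$. Excluding the smaller ball makes the events for different $n$ concern disjoint sets of lines. So for fixed $x$ the $F_n(x)$ are independent over $n$ and of $\Pi_2$, and by \eqref{eq:lines}
\[
P(F_n(x))=1-e^{-c_\rho u_n^{-\kappa}},\qquad c_\rho=\tfrac12\omega\rho^{d-1}\big(1-2^{-a(d-1)}\big)>0,
\]
since $r_n^{d-1}\sigma_n^{-\kappa}=1$.

\paragraph{The covering sets.} Let $n$ be such that $u_nr_n\le1$. For each $(\ell,v)\in\Pi_1$ with $v\ge u_n\sigma_n$ and $\ell$ hitting $Q^1$, cut $\ell\cap Q^1$ into at most $4(2+\sqrt d)/(u_nr_n)+1$ closed segments $S$ of equal length at most $u_nr_n/4$. To each $S$ attach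
\[
U_S=\{x\in Q:T(x,y)\le\tfrac382^{-n}\text{ for some }y\in S\}.
\]
This set is closed, since $T$ is continuous and $S$ compact, and it is measurable jointly in $x$ and the randomness, since $\min_{y\in S}T(x,y)$ is an infimum over a countable dense set of parameters. The length of $S$ is at most $u_nr_n/4=u_n\sigma_n2^{-n}/4\le v2^{-n}/4$, so \eqref{eq:tube} with $t=2^{-n}$ gives $\mathrm{diam}_TU_S\le2^{-n}$.

\paragraph{Which points are covered.} If $x\in Q$ and $F_n(x)\cap\mathcal G_n(x)$ holds, then a road $\ell$ as above contains a point $y\in\overline B(x,\rho r_n)\subset Q^1$, and $T(x,y)\le T_2(x,y)\le\frac382^{-n}$. So $x$ belongs to some $U_S$ of scale $n$.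

\paragraph{Cost.} The expected number of roads used is at most $C(u_n\sigma_n)^{-\kappa}$, and each is cut into at most $C/(u_nr_n)$ segments because $u_nr_n\le1$. The expected number of segments at scale $n$ is thus at most $C(u_n\sigma_n)^{-\kappa}(u_nr_n)^{-1}=Cu_n^{-\kappa-1}r_n^{-d}$. As $\varphi(\mathrm{diam}_TU_S)\le\varphi(2^{-n})=r_n^dh_n$,
\begin{equation}\label{eq:cost}
E\sum_S\varphi(2^{-n})\le Cu_n^{-\kappa-1}h_n,
\end{equation}
where the sum is over the segments of scale $n$. Here $C$ depends only on $d$ and $\mu_d$; in particular it does not depend on $\eta$, $\rho$, $n$ or $u_n$.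

\subsection{Choosing speeds and scales}
For $\varepsilon>0$ let $u_n=\max(1,h_n/\varepsilon)$. Then $h_n\le\varepsilon u_n$, and the expected cost \eqref{eq:cost} at scale $n$ is at most $C\varepsilon u_n^{-\kappa}$. Moreover
\[
\sum_nu_n^{-\kappa}=\sum_n\min(1,\varepsilon^\kappa h_n^{-\kappa})=\infty .
\]
The indices with $u_nr_n>1$, that is $u_n>2^{an}$, contribute at most $\sum_n2^{-an\kappa}<\infty$. So $\sum_{n\in\mathcal N}u_n^{-\kappa}=\infty$, where $\mathcal N=\{n\ge1:u_nr_n\le1\}$. Given $n_1$ and $W>0$, since $u_n^{-\kappa}\le1$ there is a finite set $\mathcal N'\subset\mathcal N\cap[n_1,\infty)$ with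
\[
W\le\sum_{n\in\mathcal N'}u_n^{-\kappa}\le W+1 .
\]
Let $\mathcal C$ be the union of all $U_S$ of scales $n\in\mathcal N'$, almost surely a finite union. The expected total cost is at most $C\varepsilon(W+1)$.

\paragraph{Missed volume.} Let $x\in Q$. Since $\mathcal C$ contains $x$ as soon as $F_n(x)\cap\mathcal G_n(x)$ holds for some $n\in\mathcal N'$, conditioning on $\Pi_2$ gives
\[
P(x\notin\mathcal C)\le P\Big(\bigcap_{n\in\mathcal N'}(F_n(x)\cap\mathcal G_n(x))^c\Big)=E\exp\Big(-c_\rho\sum_{n\in\mathcal N'}u_n^{-\kappa}\mathbf 1_{\mathcal G_n(x)}\Big).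
\]
The access events of different scales need not be independent, but each fails with probability at most $\eta$. So $E\sum_{\mathcal N'}u_n^{-\kappa}\mathbf 1_{\mathcal G_n(x)^c}\le\eta\sum_{\mathcal N'}u_n^{-\kappa}$, and by Markov's inequality $\sum_{\mathcal N'}u_n^{-\kappa}\mathbf 1_{\mathcal G_n(x)}\ge\frac12\sum_{\mathcal N'}u_n^{-\kappa}\ge W/2$ except with probability at most $2\eta$. Hence $P(x\notin\mathcal C)\le2\eta+e^{-c_\rho W/2}$, and by Fubini
\begin{equation}\label{eq:missed}
E\lambda(Q\setminus\mathcal C)\le2\eta+e^{-c_\rho W/2}.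
\end{equation}

\subsection{The null set of full measure}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
For $j\ge1$ choose successively $\eta=2^{-j}$; $\rho=\rho(\eta)$; $W$ with $e^{-c_\rho W/2}\le2^{-j}$; $\varepsilon$ with $C\varepsilon(W+1)\le2^{-j}$; and $n_1=j$. This order is legitimate: $c_\rho$ does not depend on $\varepsilon$, and $C$ depends on none of these choices. We obtain a set $\mathcal C_j$ with $E\lambda(Q\setminus\mathcal C_j)\le3\cdot2^{-j}$ by \eqref{eq:missed}, covered by sets of $T$-diameter at most $2^{-j}$ with total cost $\mathrm{cost}_j$ of expectation at most $2^{-j}$. Hence almost surely $\sum_j\lambda(Q\setminus\mathcal C_j)<\infty$ and $\mathrm{cost}_j\to0$.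

Let $B_Q=\bigcup_J\bigcap_{j\ge J}\mathcal C_j$, a Borel set. By Borel--Cantelli for $\lambda$ on $Q$, $\lambda(Q\setminus B_Q)=0$. For all $J$ and all $i\ge J$, the set $\bigcap_{j\ge J}\mathcal C_j\subset\mathcal C_i$ has a cover by sets of $T$-diameter at most $2^{-i}$ with $\sum\varphi(\mathrm{diam}_T)\le\mathrm{cost}_i\to0$, so its $\mathcal H^\varphi_T$-measure is $0$. Thus $\mathcal H^\varphi_T(B_Q)=0$. By translation invariance the same holds for every cube $Q+z$, $z\in\mathbb Z^d$. Let $B$ be the union of the resulting sets.
\end{proof}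

\section{Densities and local volume growth}

\begin{proof}[Proof of Corollary~\ref{cor:complements}]
(i) Suppose $\lambda=f\cdot\mathcal H^\varphi_T$. In case (a), $\lambda(B)=\int_Bf\,d\mathcal H^\varphi_T=0$, a contradiction. In case (b), $\lambda(\{f=0\})=0$, so for some $n$ and some bounded cube $Q'$ the set $A=Q'\cap\{f>1/n\}$ has $\lambda(A)>0$. But $\lambda(A)=\int_Af\,d\mathcal H^\varphi_T\ge\mathcal H^\varphi_T(A)/n$, so $\mathcal H^\varphi_T(A)\le n\lambda(A)<\infty$, contradicting Theorem~\ref{thm:main}(b). The last assertion is the case $f=c\mathbf 1_E$.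

(ii) If $I(\varphi)<\infty$, the claim is \eqref{eq:density} with $A=\mathbb R^d$, which holds almost surely for $\lambda$-almost every $x$, every rational $\varepsilon>0$ and all small $r$. If $I(\varphi)=\infty$, work on the almost sure event where $B$ exists and $T$ is a continuous metric, and suppose that the limsup is finite on a set of positive outer measure $\lambda^*$. Then for some $M,k\in\mathbb N$ the set
\[
A=\{x:\lambda(\overline B_T(x,r))\le M\varphi(r)\text{ for all }r\in(0,1/k]\}
\]
has $\lambda^*(A)>0$. Let $(U_i)$ cover $A\cap B$ with $\mathrm{diam}_TU_i\le1/k$, discard the $U_i$ that do not meet $A\cap B$, and pick $x_i\in U_i\cap A\cap B$ for the others. As in Section~\ref{sec:b}, $U_i$ is contained in $\overline B_T(x_i,\mathrm{diam}_TU_i)$, of measure at most $M\varphi(\mathrm{diam}_TU_i)$. Hence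
\[
\mathcal H^\varphi_T(B)\ge\mathcal H^\varphi_T(A\cap B)\ge\lambda^*(A\cap B)/M=\lambda^*(A)/M>0,
\]
where we used $\lambda(\mathbb R^d\setminus B)=0$. This contradicts $\mathcal H^\varphi_T(B)=0$.

Finally, $\varphi(t)=t^D(\log1/t)^\beta$ is increasing near $0$ and only its values near $0$ matter. With $s=\log1/t$, convergence of $I(\varphi)$ is that of $\int^\infty s^{-\beta\kappa}\,ds$, that is, $\beta\kappa>1$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Blanc} Guillaume Blanc, \emph{Fractal properties of Aldous-Kendall random metric}, arXiv:2207.03349 (2022).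
\end{thebibliography}

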